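# Outer automorphisms of the welded braid groups

## A first guess for $Out(WB_n)$, tested on two strands

For $n\ge 2$ the welded braid group $WB_n$ has generators $\sigma_1,\dots,\sigma_{n-1},\rho_1,\dots,\rho_{n-1}$ and the relations
$$\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1},\qquad \sigma_i\sigma_j=\sigma_j\sigma_i\ \ (|i-j|\ge2);\tag{1}$$
$$\rho_i^2=1,\qquad \rho_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\rho_{i+1},\qquad \rho_i\rho_j=\rho_j\rho_i\ \ (|i-j|\ge2);\tag{2}$$
$$\sigma_i\rho_j=\rho_j\sigma_i\ \ (|i-j|\ge2),\qquad \rho_i\rho_{i+1}\sigma_i=\sigma_{i+1}\rho_i\rho_{i+1};\tag{3}$$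
$$\rho_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\rho_{i+1}.\tag{4}$$

The relations (2) are those of the symmetric group $S_n$. For a group $G$ and $g\in G$ write $\mathrm{ad}_g(h)=ghg^{-1}$, and $Out(G)=Aut(G)/Inn(G)$. There is one automorphism that one notices soon:
$$\alpha_n:\quad \sigma_i\mapsto\rho_i\sigma_i^{-1}\rho_i,\qquad \rho_i\mapsto\rho_i ,$$
which has order two. (That it respects the relations for $n\ge3$ will come for free below.) The first guess is that nothing else exists: $Out(WB_n)$ has order two and is generated by the class of $\alpha_n$. For $n\ge 3$ this is a conjecture in Stavroula Makri, "The unrestricted virtual braid groups $UVB_n$", arXiv:2111.12134 (2021).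

The smallest case is $n=2$. Only one relation is left, so $WB_2=\langle\sigma,\rho\mid\rho^2\rangle\cong\mathbb Z*\mathbb Z_2$. It is easy to write down automorphisms of this group:
$$\eta:\ \sigma\mapsto\sigma^{-1},\ \rho\mapsto\rho,\qquad\qquad \mu:\ \sigma\mapsto\rho\sigma,\ \rho\mapsto\rho .$$
Both are involutions, and $\alpha_2=\mathrm{ad}_\rho\circ\eta$, so $[\alpha_2]=[\eta]$. But $\mu$ is a second symmetry, and the guess fails.

**Theorem C.** $Out(WB_2)\cong\mathbb Z_2\times\mathbb Z_2$. So the range $n\ge3$ in the conjecture is sharp.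

The proof uses a small observation that will return many times. Let $F_n$ be free on $x_1,\dots,x_n$, and let $S_n$ act on it by $w(x_i)=x_{w(i)}$.

**Fact F.** If $G\le S_n$, the elements of $F_n$ fixed by $G$ are exactly the words in the letters $x_i$ with $i$ fixed by $G$.

Indeed, $w\in S_n$ takes a reduced word letter by letter to a reduced word, so a reduced word is fixed if and only if each of its letters is fixed.

**Proof of Theorem C, step 1: $Out(WB_2)$ is generated by $[\eta]$ and $[\mu]$.** Let $\varphi\in Aut(WB_2)$. We change $\varphi$ by inner automorphisms, $\eta$ and $\mu$ until it is the identity. Torsion elements of a free product are conjugate into a factor, so $\varphi(\rho)$ is conjugate to $\rho$, and after an inner automorphism $\varphi(\rho)=\rho$.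

Let $N$ be the kernel of $WB_2\to\mathbb Z_2$, $\rho\mapsto1$, $\sigma\mapsto0$. If $s$ swaps the two letters of $F(x,y)$, then
$$F(x,y)\rtimes\langle s\rangle=\langle x,y,s\mid s^2=1,\ sxs=y\rangle=\langle x,s\mid s^2\rangle ,$$
so $\sigma\mapsto x,\ \rho\mapsto s$ identifies $WB_2$ with this semidirect product. Hence $N$ is free on $x=\sigma$ and $y=\rho\sigma\rho$, and $\mathrm{ad}_\rho$ restricts to the swap $s$ on $N$.

Since $\varphi\mu(\sigma)=\rho\,\varphi(\sigma)$ and $\varphi\mu(\rho)=\rho$, we may replace $\varphi$ by $\varphi\mu$ if necessary and assume $\varphi(\sigma)\in N$. Then $\varphi(x)$ and $\varphi(y)=\rho\varphi(\sigma)\rho$ lie in $N$, so $\varphi(N)\le N$; both have index $2$, so $\varphi(N)=N$. As $\varphi(\rho)=\rho$, the map $\varphi|_N$ commutes with $s$. Its matrix on $N^{ab}=\mathbb Z^2$ commutes with the swap, so it is $\begin{pmatrix}p&q\\q&p\end{pmatrix}$ with $(p-q)(p+q)=\pm1$. Then $p-q$ and $p+q$ are $\pm1$, that is, $(p,q)\in\{(\pm1,0),(0,\pm1)\}$. The automorphism $\mathrm{ad}_\rho$ swaps $x$ and $y$, and $\eta$ inverts both;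 each fixes $\rho$ and preserves $N$. Composing with them we may assume that $\varphi|_N$ acts trivially on $N^{ab}$. By Nielsen's theorem (an automorphism of $F_2$ trivial on the abelianization is inner) $\varphi|_N$ is conjugation by some $g\in N$. It commutes with $s$, so conjugation by $s(g)$ equals conjugation by $g$, and $s(g)=g$ since $N$ has trivial center. By Fact F, $g=1$. So $\varphi$ is the identity on $N$ and fixes $\rho$: $\varphi=\mathrm{id}$.

**Step 2: the group generated is $\mathbb Z_2\times\mathbb Z_2$.** We have $\eta^2=\mu^2=1$. Further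
$$\eta\mu(\sigma)=\rho\sigma^{-1},\qquad \mu\eta(\sigma)=(\rho\sigma)^{-1}=\sigma^{-1}\rho=\rho(\rho\sigma^{-1})\rho ,$$
so $\mu\eta=\mathrm{ad}_\rho\circ\eta\mu$ and the classes commute. Thus $Out(WB_2)$ is a quotient of $\mathbb Z_2\times\mathbb Z_2$. On $WB_2^{ab}=\mathbb Z\times\mathbb Z_2$ inner automorphisms act trivially, both maps fix $(0,1)$, and $(1,0)$ is sent by $\eta$ to $(-1,0)$, by $\mu$ to $(1,1)$, and by $\eta\mu$ to $(-1,1)$. So $1,\eta,\mu,\eta\mu$ act differently, and the order is $4$. $\square$

The question for $n\ge3$ is now sharper: do $\eta$ and $\mu$ have analogues there? To compute in $WB_n$ by hand we need a faithful model.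

## Basis-conjugating automorphisms of the free group

Automorphisms of $F_n$ act on the left, $(fg)(x)=f(g(x))$, and permutations are composed in the same way. For $y\in F_n$ let $c_y\in Aut(F_n)$ be $c_y(z)=yzy^{-1}$. Then
$$g\,c_y\,g^{-1}=c_{g(y)}\qquad (g\in Aut(F_n)).\tag{5}$$
Since $F_n$ has trivial center for $n\ge2$, the map $y\mapsto c_y$ is injective. Hence an element $g\in Aut(F_n)$ that centralizes $Inn(F_n)$ is trivial, because (5) gives $g(y)=y$ for all $y$.

**Definition.** $P\Sigma_n$ is the group of automorphisms of $F_n$ that send each $x_i$ to a conjugate of itself. For $i\ne j$ let $a_{ij}\in P\Sigma_n$ be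
$$a_{ij}:\ x_j\mapsto x_ix_jx_i^{-1},\qquad x_l\mapsto x_l\ \ (l\ne j).$$

The first index conjugates and the second is conjugated. Directly from the definition,
$$wa_{ij}w^{-1}=a_{w(i)w(j)}\quad(w\in S_n),\qquad c_{x_i}=\prod_{j\ne i}a_{ij}.\tag{6}$$
For $n=2$ this says $a_{12}=c_{x_1}$, $a_{21}=c_{x_2}$. For $n=3$ we have $c_{x_1}=a_{12}a_{13}$, while $a_{12}$ itself is not inner: it fixes $x_1$ and $x_3$, and an element $y$ commuting with both is $1$.

**McCool's theorem** (*On basis-conjugating automorphisms of free groups*, Canad. J. Math. 38 (1986)). $P\Sigma_n$ is presented by the generators $a_{ij}$ and the relations, for distinct indices,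
$$[a_{ij},a_{kl}]=1,\tag{7}$$
$$[a_{ij},a_{ik}]=1,\tag{8}$$
$$[a_{ij}a_{ik},\,a_{jk}]=1.\tag{9}$$

McCool's generators are the inverses of these; given (8), the relations do not change if all generators are inverted or the order of composition is reversed. That (9) holds is visible: on $\langle x_i,x_j,x_k\rangle$ the product $a_{ij}a_{ik}$ is conjugation by $x_i$, and $a_{jk}$ fixes $x_i$, so (5) applies; the other letters are fixed by everything.

Clearly $S_n$ normalizes $P\Sigma_n$ and $S_n\cap P\Sigma_n=1$, so $P\Sigma_nS_n=P\Sigma_n\rtimes S_n\le Aut(F_n)$. This is the group of all automorphisms $\theta$ for which there is a permutation $\pi$ with $\theta(x_i)$ conjugate to $x_{\pi(i)}$ for all $i$: for such $\theta$ the product $\theta\pi^{-1}$ lies in $P\Sigma_n$.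

**Proposition 1.** $\sigma_i\mapsto\rho_ia_{i,i+1}$, $\rho_i\mapsto(i\ \,i{+}1)$ defines an isomorphism $WB_n\to P\Sigma_n\rtimes S_n$. (This is also due to Fenn–Rimányi–Rourke, Topology 36 (1997).)

**Proof, step 1: the map is a homomorphism.** We check the relations, writing $\rho_i$ also for the transposition. The relations (2) present $S_n$. For (3): if $|i-j|\ge2$, then $\rho_j$ commutes with $\rho_i$ and fixes $i,i+1$, so it commutes with $\rho_ia_{i,i+1}$. The permutation $\rho_i\rho_{i+1}$ maps $i\mapsto i{+}1\mapsto i{+}2\mapsto i$, so it conjugates $\rho_ia_{i,i+1}$ to $\rho_{i+1}a_{i+1,i+2}$. For $|i-j|\ge2$ we have $\sigma_i\sigma_j=\rho_i\rho_j\,a_{i,i+1}a_{j,j+1}$, so the commutation in (1) is equivalent to $[a_{i,i+1},a_{j,j+1}]=1$, a case of (7). For the remaining relations take $i=1$ (other $i$ are the same with shifted indices), and move permutations to the left by $a_{ij}w=w\,a_{w^{-1}(i)w^{-1}(j)}$: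
$$\rho_1\sigma_2\sigma_1=\rho_1\rho_2a_{23}\rho_1a_{12}=\rho_1\rho_2\rho_1\,a_{13}a_{12},$$
$$\sigma_2\sigma_1\rho_2=\rho_2a_{23}\rho_1a_{12}\rho_2=\rho_2\rho_1a_{13}a_{12}\rho_2=\rho_2\rho_1\rho_2\,a_{12}a_{13}.$$
So (4) is equivalent to $[a_{12},a_{13}]=1$, a case of (8). Next,
$$\sigma_1\sigma_2\sigma_1=\rho_1a_{12}\rho_2a_{23}\rho_1a_{12}=\rho_1\rho_2a_{13}a_{23}\rho_1a_{12}=\rho_1\rho_2\rho_1\,a_{23}a_{13}a_{12},$$
$$\sigma_2\sigma_1\sigma_2=\rho_2a_{23}\rho_1a_{12}\rho_2a_{23}=\rho_2\rho_1a_{13}a_{12}\rho_2a_{23}=\rho_2\rho_1\rho_2\,a_{12}a_{13}a_{23}.$$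
Given (8), the braid relation is therefore equivalent to $[a_{12}a_{13},a_{23}]=1$, a case of (9).

**Step 2: an inverse.** In $WB_n$ the element $\rho_1\sigma_1$ commutes with $\rho_3,\dots,\rho_{n-1}$. These generate the image of the pointwise stabilizer of $\{1,2\}$, so $w(\rho_1\sigma_1)w^{-1}$ depends only on the pair $(w(1),w(2))$. So $a_{w(1)w(2)}\mapsto w(\rho_1\sigma_1)w^{-1}$ is a well-defined, $S_n$-equivariant assignment. By (3) and (2), conjugation by $\rho_i\rho_{i+1}$ takes $\rho_i\sigma_i$ to $\rho_{i+1}\sigma_{i+1}$, so by induction $a_{i,i+1}\mapsto\rho_i\sigma_i$. The computations of step 1 were equivalences that used only (2), (3) and the equivariance; they show that (7) for the indices $1,2,3,4$ and (8), (9) for the indices $1,2,3$ hold in $WB_n$. Conjugating by $S_n$ gives all of (7)–(9). By McCool's theorem we get a homomorphism $P\Sigma_n\rtimes S_n\to WB_n$. Both composites are the identity on generators, since $\sigma_i\mapsto\rho_ia_{i,i+1}\mapsto\rho_i\rho_i\sigma_i=\sigma_i$ and $a_{w(1)w(2)}\mapsto w\rho_1\sigma_1w^{-1}\mapsto wa_{12}w^{-1}$.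 $\square$

From now on $WB_n=P\Sigma_n\rtimes S_n\le Aut(F_n)$, with projection $\pi:WB_n\to S_n$ and $a_{i,i+1}=\rho_i\sigma_i$. It contains $Inn(F_n)$.

**Lemma 2.** $P\Sigma_n$ is torsion-free.

**Proof.** Write $\gamma_k$ for the lower central series of $F_n$. Let $1\ne\theta\in P\Sigma_n$. It acts trivially on $F_n/\gamma_2$, hence on each $\gamma_k/\gamma_{k+1}$, since these are generated by iterated commutators that depend only on classes modulo $\gamma_2$. As $F_n$ is residually nilpotent, there is $k\ge2$ with $\theta(x)x^{-1}\in\gamma_k$ for all $x$, but not always in $\gamma_{k+1}$. Put $d(x)=\theta(x)x^{-1}$ modulo $\gamma_{k+1}$. From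
$$\theta(xy)(xy)^{-1}=\theta(x)x^{-1}\cdot x\,(\theta(y)y^{-1})\,x^{-1}$$
we see that $d:F_n\to\gamma_k/\gamma_{k+1}$ is a homomorphism, and it is nonzero. From
$$\theta^m(x)x^{-1}=\theta^{m-1}\bigl(\theta(x)x^{-1}\bigr)\cdot\theta^{m-1}(x)x^{-1}$$
and the trivial action on $\gamma_k/\gamma_{k+1}$ we get by induction that $\theta^m(x)x^{-1}\equiv m\,d(x)$. Since $\gamma_k/\gamma_{k+1}$ is torsion-free, $md\ne0$ for $m\ge1$, so $\theta^m\ne1$. $\square$

## The maps $\varepsilon_k$, the degree, and the statements for $n\ge3$

With the model we can test the two symmetries of $WB_2$ at $n\ge3$.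

The analogue of $\mu$ would be $\sigma_i\mapsto\rho_i\sigma_i=a_{i,i+1}$, $\rho_i\mapsto\rho_i$. The braid relation would become $a_{12}a_{23}a_{12}=a_{23}a_{12}a_{23}$. All relations (7)–(9) are commutators, so $P\Sigma_n^{ab}$ is free abelian on the classes of the $a_{ij}$. There the two sides are $2[a_{12}]+[a_{23}]$ and $[a_{12}]+2[a_{23}]$, which differ. So $\mu$ does not extend.

The analogue of $\eta$ would be $\sigma_i\mapsto\sigma_i^{-1}$, $\rho_i\mapsto\rho_i$. It would turn (4) into $\rho_1\sigma_2^{-1}\sigma_1^{-1}=\sigma_2^{-1}\sigma_1^{-1}\rho_2$, that is, $\sigma_1\sigma_2\rho_1=\rho_2\sigma_1\sigma_2$. But $\sigma_1\sigma_2\rho_1=\rho_1\rho_2\rho_1\,a_{23}a_{13}$ and $\rho_2\sigma_1\sigma_2=\rho_2\rho_1\rho_2\,a_{13}a_{23}$, so this would force $a_{13}$ and $a_{23}$ to commute. They do not: $a_{13}a_{23}(x_3)=x_2x_1x_3x_1^{-1}x_2^{-1}$ and $a_{23}a_{13}(x_3)=x_1x_2x_3x_2^{-1}x_1^{-1}$. So $\eta$ does not extend either; in $\alpha_n$ the conjugation by $\rho_i$, different for each $i$, is needed.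

What does extend is a whole family.

**Definition.** For $k\in\mathbb Z$ let $\varepsilon_k$ be the endomorphism of $WB_n$ with $a_{ij}\mapsto a_{ij}^k$ and $w\mapsto w$ for $w\in S_n$.

It is well defined: (7) and (8) are clearly respected, (9) is respected because $a_{ij}^ka_{ik}^k=(a_{ij}a_{ik})^k$ by (8), and the assignment is $S_n$-equivariant. In the original generators, $\varepsilon_k(\sigma_i)=\rho_i(\rho_i\sigma_i)^k$. For example $\varepsilon_2(\sigma_i)=\sigma_i\rho_i\sigma_i$, and $\varepsilon_{-1}(\sigma_i)=\rho_i\sigma_i^{-1}\rho_i$. So $\varepsilon_1=\mathrm{id}$ and $\varepsilon_{-1}=\alpha_n$; in particular $\alpha_n$ is well defined. Clearly $\varepsilon_k\varepsilon_l=\varepsilon_{kl}$.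

Let $\iota\in Aut(F_n)$ be $x_i\mapsto x_i^{-1}$. Then $\iota a_{ij}\iota^{-1}=a_{ij}^{-1}$, since the left side sends $x_j\mapsto x_j^{-1}\mapsto x_ix_j^{-1}x_i^{-1}\mapsto x_i^{-1}x_jx_i$, and $\iota$ commutes with $S_n$. So $\alpha_n$ is conjugation by $\iota$.

**Definition.** The degree $\deg:WB_n\to\mathbb Z$ is the homomorphism with $a_{ij}\mapsto1$ and $S_n\mapsto0$.

It exists since (7)–(9) are commutators and $S_n$ permutes the $a_{ij}$. We have $\deg\circ\varepsilon_k=k\deg$ and $\deg\circ\mathrm{ad}_g=\deg$. Here are the statements to be proved.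

**Theorem A.** For $n\ge3$, $Out(WB_n)=\{1,[\alpha_n]\}\cong\mathbb Z_2$.

**Theorem B.** Let $n\ge3$. For $k\in\mathbb Z\setminus\{0\}$ there is an injective endomorphism $\varepsilon_k$ of $WB_n$ with $\rho_i\mapsto\rho_i$, $\sigma_i\mapsto\rho_i(\rho_i\sigma_i)^k$; here $\varepsilon_1=\mathrm{id}$ and $\varepsilon_{-1}=\alpha_n$. Every injective endomorphism of $WB_n$ equals (inner automorphism)$\,\circ\,\varepsilon_k$ for a unique $k\ne0$, and it is an automorphism if and only if $k=\pm1$. Hence the monoid of injective endomorphisms modulo inner automorphisms is $(\mathbb Z\setminus\{0\},\times)$.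

**Corollary D.** For $n\ge3$, with $WB_n\le Aut(F_n)$ as above, $Aut(WB_n)\cong WB_n\rtimes\langle\iota\rangle$, which is the normalizer of $WB_n$ in $Aut(F_n)$. The subgroups $Inn(F_n)$ and $P\Sigma_n$ are characteristic in $WB_n$.

## Reading an endomorphism off from $Inn(F_n)$

Let $\varphi$ be an injective endomorphism, and suppose we already knew that $\varphi$ fixes $S_n$ pointwise. How do we find $\varphi(a_{12})$? The natural attempt: $a_{12}$ commutes with $Sym\{3,\dots,n\}$, so $\varphi(a_{12})$ commutes with it too; compute that centralizer. It is too big to help. It contains $a_{12}$ and $a_{21}$, which act on $\langle x_1,x_2\rangle$ as conjugation by $x_1$ and by $x_2$, so they generate a free group of rank two. For $n=3$ the group $Sym\{3\}$ is trivial and the centralizer is everything.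

The way around is not to look at $a_{12}$ first. The element $c_{x_n}$ commutes with all of $S_{n-1}$, the stabilizer of $n$, and we shall see that this leaves almost no freedom. And knowing $\varphi$ on the elements $c_{x_i}$ is enough, by the following lemma. For $k\ne0$ let $E_k:F_n\to F_n$ be the endomorphism $x_i\mapsto x_i^k$; it is injective, because the $x_i^k$ freely generate their span.

**Lemma 3.** Let $n\ge2$ and $k\ne0$.

(a) For all $g\in WB_n$ we have $\varepsilon_k(g)\circ E_k=E_k\circ g$, and $\varepsilon_k$ is injective.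

(b) If $\varphi$ is an endomorphism of $WB_n$ with $\varphi|_{S_n}=\mathrm{id}$ and $\varphi(c_{x_i})=c_{x_i}^k$ for all $i$, then $\varphi=\varepsilon_k$.

**Proof of (a).** The set of $g$ satisfying the equation is a subgroup of $WB_n$. It contains $S_n$, since $wE_k(x_i)=x_{w(i)}^k=E_k(w(x_i))$. It contains $a_{ij}$, since $a_{ij}^k(x_j^k)=x_i^kx_j^kx_i^{-k}=E_k(a_{ij}(x_j))$ and both sides fix $x_l^k$ for $l\ne j$. So it is everything. If $\varepsilon_k(g)=1$, then $E_k(g(x_i))=E_k(x_i)$, so $g(x_i)=x_i$ for all $i$, and $g=1$.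

**Proof of (b).** The homomorphisms $y\mapsto\varphi(c_y)$ and $y\mapsto c_{E_k(y)}$ from $F_n$ agree on the $x_i$, so $\varphi(c_y)=c_{E_k(y)}$ for all $y\in F_n$. Apply $\varphi$ to $g\,c_y\,g^{-1}=c_{g(y)}$ with $g\in WB_n$:
$$c_{\varphi(g)(E_k(y))}=\varphi(g)\,c_{E_k(y)}\,\varphi(g)^{-1}=c_{E_k(g(y))},\qquad\text{so}\qquad \varphi(g)\circ E_k=E_k\circ g.\tag{10}$$
For $g=a_{ij}$ this gives $\varphi(g)(x_l)^k=x_l^k$ for $l\ne j$ and
$$\varphi(g)(x_j)^k=x_i^kx_j^kx_i^{-k}=(x_i^kx_jx_i^{-k})^k .$$
Roots are unique in free groups, so $\varphi(g)(x_l)=x_l$ and $\varphi(g)(x_j)=x_i^kx_jx_i^{-k}$. That is, $\varphi(a_{ij})=a_{ij}^k$. $\square$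

So two tasks remain: to control $\varphi(c_{x_n})$ once $\varphi$ fixes $S_n$, and to arrange that $\varphi$ fixes $S_n$.

## Centralizers of point stabilizers

Let $S_{n-1}\le S_n$ be the stabilizer of $n$.

**Lemma 4.** If $n\ge4$, the centralizer of $S_{n-1}$ in $WB_n$ is $\langle c_{x_n}\rangle\cong\mathbb Z$.

**Proof, step 1: two fixed-point arguments.** By (5), $c_{x_n}$ centralizes $S_{n-1}$, and it has infinite order. Let $\theta$ centralize $S_{n-1}$. Then $\pi(\theta)$ centralizes $S_{n-1}$; it preserves the unique fixed point $n$ of $S_{n-1}$, so it lies in the center of $S_{n-1}$, which is trivial as $n-1\ge3$. Thus $\theta\in P\Sigma_n$. If $w\in S_{n-1}$ fixes $i$, then $w(\theta(x_i))=\theta(w(x_i))=\theta(x_i)$. For $i=n$, Fact F gives $\theta(x_n)\in\langle x_n\rangle$; being conjugate to $x_n$, $\theta(x_n)=x_n$. For $i=1$, the element $\theta(x_1)$ is fixed by $Sym\{2,\dots,n-1\}$. Since $n-2\ge2$, this group moves each of $2,\dots,n-1$, so $\theta(x_1)\in L:=\langle x_1,x_n\rangle$. The same holds for $\theta^{-1}$, so $\theta(L)=L$.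

**Step 2: normalizing $\theta(x_1)$.** Since $\theta(x_1)\in L$ is conjugate to $x_1$ in $F_n$, the retraction $F_n\to L$ killing the other letters shows $\theta(x_1)=gx_1g^{-1}$ with $g\in L$. Take $g$ reduced and not ending in $x_1^{\pm1}$. Multiplying $\theta$ on the left by a power of $c_{x_n}$ multiplies $g$ on the left by a power of $x_n$ and changes neither $\theta(x_n)=x_n$ nor the commutation with $S_{n-1}$. So we may assume moreover that $g$ does not begin with $x_n^{\pm1}$.

**Step 3: $g=1$, because $\theta(L)=L$.** Suppose $g\ne1$. Then $g$ begins with $x_1^{\pm1}$ and ends with $x_n^{\pm1}$. For $l\ne0$ the word $gx_1^lg^{-1}$ is reduced and begins and ends with $x_1^{\pm1}$. So in alternating products of nontrivial powers of $x_n$ and of $gx_1g^{-1}$ no cancellation occurs, and every element of $\theta(L)=\langle x_n,gx_1g^{-1}\rangle$ is a power of $x_n$ or has length at least $2|g|+1>1$. So $x_1\notin\theta(L)=L$, a contradiction. Hence $\theta(x_1)=x_1$. For $i<n$ choose $w\in S_{n-1}$ with $w(1)=i$; then $\theta(x_i)=w(\theta(x_1))=x_i$. So $\theta=1$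 after the normalization, and the original $\theta$ was a power of $c_{x_n}$. $\square$

For $n=3$ this proof stops in step 1: $Sym\{2,\dots,n-1\}=Sym\{2\}$ is trivial and says nothing about $\theta(x_1)$. The statement must change too, because $S_2$ is abelian and centralizes itself. The remedy is to pass to the quotient by $Inn(F_3)$, which is free by free.

**Lemma 5.** For $n=3$ and $\tau=(1\,2)$, the centralizer of $\tau$ in $WB_3$ is $\langle c_{x_3}\rangle\times\langle\tau\rangle$.

**Proof.** The normal subgroup $Inn(F_3)$ is generated by $a_{12}a_{13}$, $a_{21}a_{23}$, $a_{31}a_{32}$. For $n=3$ there is no relation (7). Once these three products are trivial, (8) and (9) hold automatically. So $P\Sigma_3/Inn(F_3)$ is free on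
$$p=a_{12}=a_{13}^{-1},\qquad q=a_{23}=a_{21}^{-1},\qquad r=a_{31}=a_{32}^{-1}.$$
Conjugation by $\tau$ sends $a_{12}\mapsto a_{21}$, $a_{23}\mapsto a_{13}$, $a_{31}\mapsto a_{32}$, that is, $p\mapsto q^{-1}$, $q\mapsto p^{-1}$, $r\mapsto r^{-1}$. This permutes the six letters $p^{\pm1},q^{\pm1},r^{\pm1}$, compatibly with inversion and without a fixed letter. So it takes reduced words to reduced words letter by letter and fixes no nontrivial one.

Let $\theta$ commute with $\tau$. Its image in $WB_3/Inn(F_3)=F(p,q,r)\rtimes S_3$ has the form $fw$. Commuting with $\tau$ means $\tau f\tau^{-1}=f$ and $\tau w\tau^{-1}=w$. So $f=1$ and $w\in C_{S_3}(\tau)=\langle\tau\rangle$. Hence $\theta w^{-1}=c_g$ for some $g\in F_3$, and it commutes with $\tau$. By (5), $c_{\tau(g)}=c_g$, so $\tau(g)=g$ and $g\in\langle x_3\rangle$ by Fact F. Conversely $c_{x_3}$ and $\tau$ commute with $\tau$, and $\langle c_{x_3}\rangle\cap\langle\tau\rangle=1$. $\square$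

## Finite subgroups with transitive image

Now we must arrange that $\varphi$ fixes $S_n$. The image $\varphi(S_n)$ is a finite subgroup of $WB_n$, isomorphic to $S_n$ but perhaps in a strange position. Here is an example with $n=2$: the automorphism
$$h(x_1)=x_1x_2x_1^{-1},\qquad h(x_2)=x_1x_2^{-1}x_1x_2x_1^{-1}$$
does not look like a permutation. But with $z_1=x_1$ and $z_2=x_1x_2x_1^{-1}$ we have $h(z_1)=z_2$ and
$$h(z_2)=x_1x_2x_1^{-1}\cdot x_1x_2^{-1}x_1x_2x_1^{-1}\cdot x_1x_2^{-1}x_1^{-1}=x_1=z_1 .$$
So $h$ permutes a basis made of conjugates of the $x_i$. The following lemma says that this always happens when the permutation action is transitive.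

**Lemma 6.** Let $n\ge2$ and let $H\le WB_n$ be finite with $\pi(H)$ transitive on $\{1,\dots,n\}$. Then there is $\beta\in P\Sigma_n$ with $\beta^{-1}h\beta=\pi(h)\in S_n$ for all $h\in H$.

The textbook way to treat a finite group of automorphisms of $F_n$ is to let $F_n\rtimes H$, which is virtually free, act on a tree $T$ with finite stabilizers. Then $F_n$ acts freely, $H$ fixes a vertex, and $H$ acts on the quotient graph, whose fundamental group is $F_n$. This is where the attempt stops: we need conjugates of the particular elements $x_1,\dots,x_n$, and no vertex of $T$ belongs to $x_i$. Already for $H=1$ and $n=2$, the tree may be the Cayley tree of the basis $y_1=x_1$, $y_2=x_1^5x_2$, on which $x_2=y_1^{-5}y_2$ is a translation of length $6$; nothing about this tree singles out $x_2$.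

The idea is to force each $x_i$ to fix a vertex. Give it a new commuting partner $t_i$, so that it sits in a copy of $\mathbb Z^2$. The group $\mathbb Z$ can act on a tree with trivial edge stabilizers by translations; $\mathbb Z^2$ cannot, so it must fix a vertex. The picture to keep in mind is a star with $n$ leaves, whose center carries the trivial group and whose leaves carry the groups $\mathbb Z^2$; its fundamental group is the free product, and $S_n$ permutes the leaves.

The facts we use are these. The number of ends of a finitely generated group is that of its Cayley graph: finite groups have none, $\mathbb Z$ has two, $\mathbb Z^2$ has one, nontrivial free products have at least two. It does not change on passing to a subgroup of finite index. *Dunwoody's accessibility theorem* (Invent. Math. 81 (1985)): a finitely presented group is the fundamental group of a finite graph of groups with finite edge groups and with vertex groups having at most one end. For a group acting on a tree without inversions, a finite subgroup fixes a vertex, and an element that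 fixes no vertex is hyperbolic: it translates a unique invariant line, its axis.

**Step 1: the group $P$ and the lift of $H$.** We enlarge $F_n$ and let $H$ act on the larger group. Write $h\cdot i=\pi(h)(i)$. Let $A_i=\langle x_i,t_i\mid[x_i,t_i]\rangle\cong\mathbb Z^2$ and $P=A_1*\dots*A_n\supset F_n$. For $h\in WB_n$ write $h(x_i)=wx_jw^{-1}$ with $j=h\cdot i$ and $w\in F_n$, and put
$$\hat h(x_i)=h(x_i)=wx_jw^{-1},\qquad \hat h(t_i)=wt_jw^{-1}.$$
The element $w$ is unique up to $w\mapsto wx_j^m$, since the centralizer of $x_j$ in $F_n$ is $\langle x_j\rangle$; as $x_j$ and $t_j$ commute, $\hat h(t_i)$ is well defined, and $\hat h$ respects $[x_i,t_i]=1$. For example, for $n=2$ the generator $\sigma=\rho a_{12}$ has $\sigma(x_1)=x_2$ and $\sigma(x_2)=x_2x_1x_2^{-1}$, so $\hat\sigma(t_1)=t_2$ and $\hat\sigma(t_2)=x_2t_1x_2^{-1}$.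

If $g(x_j)=vx_kv^{-1}$, then $gh(x_i)=g(w)v\,x_k\,(g(w)v)^{-1}$ and $\hat g\hat h(t_i)=\hat g(wt_jw^{-1})=g(w)v\,t_k\,(g(w)v)^{-1}$. So $\widehat{gh}=\hat g\hat h$, and $h\mapsto\hat h$ is a homomorphism $WB_n\to Aut(P)$. Note that $\hat h(A_i)=wA_jw^{-1}$ is conjugate in $P$ to $A_{h\cdot i}$. Let $E=P\rtimes H$ with $hph^{-1}=\hat h(p)$. It is finitely presented: take the $x_i,t_i$ and the elements of $H$ as generators, and as relations the $[x_i,t_i]$, the multiplication table of $H$, and the conjugation relations for the generators of $P$.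

**Step 2: the tree.** We apply Dunwoody's theorem to $E$ and look at how $P$ acts. The vertex groups of the resulting graph of groups are finitely generated. For if we write each of them as an increasing union of finitely generated subgroups containing the adjacent (finite) edge groups, then $E$ is the increasing union of the fundamental groups of the corresponding graphs of groups; as $E$ is finitely generated, one of these is all of $E$, and by the normal form its vertex groups are the full vertex groups.

Let $T$ be the Bass–Serre tree, on which $E$ acts without inversions, and write $P_v=P\cap E_v$. The group $P$ is torsion-free of finite index in $E$. Hence $P$ has trivial edge stabilizers, and each $P_v$ has finite index in $E_v$. If $E_v$ is finite, $P_v$ is trivial; otherwise $P_v$ is one-ended. In the latter case $P_v$ is freely indecomposable and not infinite cyclic, so by Kurosh's theorem it lies in a conjugate of some $A_i$. Two vertices fixed by the same element of $P$ span a path fixed by it, so a nontrivial element of $P$ fixes at most one vertex.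 Finally, for $h\in H$,
$$\hat h(P_v)=hP_vh^{-1}=P_{hv}.\tag{11}$$

**Step 3: the vertices with nontrivial $P_v$.** We show that each conjugate $A$ of an $A_i$ fixes a unique vertex $v(A)$, that $P_{v(A)}=A$, and that every $v$ with $P_v\ne1$ arises in this way.

Suppose some $a\in A$ were hyperbolic. As $A$ is abelian, it preserves the axis of $a$, and it acts faithfully there because edge stabilizers are trivial. So $\mathbb Z^2$ would embed in the automorphism group of a line, the infinite dihedral group, which is impossible since that group has an infinite cyclic subgroup of finite index. So any $1\ne a\in A$ fixes exactly one vertex, and since $A$ commutes with $a$, all of $A$ fixes it. Call it $v(A)$; it is the only vertex fixed by $A$.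

Next, $P_{v(A)}\supseteq A$ is nontrivial, so $A\le P_{v(A)}\le gA_jg^{-1}$ for some $g\in P$ and some $j$. In $P^{ab}=\bigoplus_lA_l$ the image of $A$ is $A_i$, and $gA_jg^{-1}$ maps isomorphically onto $A_j$. Hence $i=j$, and since $A$ and $gA_ig^{-1}$ have the same image under a map that is injective on the larger one, $A=P_{v(A)}=gA_jg^{-1}$.

Conversely, if $P_v\ne1$, then $P_v\le A$ for a conjugate $A$ of some $A_i$. A nontrivial element of $P_v$ fixes both $v$ and $v(A)$, so $v=v(A)$ and $P_v=A$.

**Step 4: the quotient $\Gamma=P\backslash T$ is a finite tree.** Later we lift paths from $\Gamma$, so we need its shape. It is finite because $E\backslash T$ is finite and $P$ has finite index in $E$. Let $q:T\to\Gamma$ be the projection and let $\kappa:\Gamma'\to\Gamma$ be the universal covering. As $T$ is simply connected, $q$ lifts to $f:T\to\Gamma'$. For $p\in P$ the map $f\circ p$ is another lift of $q$, so $f\circ p=\delta(p)\circ f$ for a unique deck transformation $\delta(p)$, and $\delta$ is a homomorphism. If $p$ fixes a vertex $v$, then $\delta(p)$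 fixes $f(v)$, so $\delta(p)=1$. By step 3, $P$ is generated by elements that fix vertices, namely those of the $A_i$; so $\delta$ is trivial. Then $f$ factors through a continuous map $\bar f:\Gamma\to\Gamma'$ with $\kappa\bar f=\mathrm{id}$. The image of a section of a covering is open and closed, so $\bar f$ is onto and $\kappa$ is bijective. Thus $\Gamma=\Gamma'$ is a tree.

**Step 5: the marked points of $\Gamma$.** The group $H\cong E/P$ acts on $\Gamma$. Let $u_i$ be the image of $v(A_i)$. If $v(A_i)=p\,v(A_j)$ with $p\in P$, then $A_i=pA_jp^{-1}$ by step 3, so $i=j$ by looking in $P^{ab}$. So the $u_i$ are distinct. By step 3 they are exactly the vertices over which $P$-stabilizers are nontrivial. By (11), $h\,v(A_i)=v(\hat h(A_i))$, and $\hat h(A_i)$ is conjugate in $P$ to $A_{h\cdot i}$; so $hu_i=u_{h\cdot i}$.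

**Step 6: a fixed center and unique lifts.** This is where transitivity enters. The finite group $H$ fixes a vertex $\tilde c$ of $T$. If $P_{\tilde c}\ne1$, it is a conjugate of some $A_i$, and by (11) it is invariant under all $\hat h$; but $\hat h$ takes it to a conjugate of $A_{h\cdot i}$, so $h\cdot i=i$ for all $h\in H$. This contradicts transitivity and $n\ge2$. So $P_{\tilde c}=1$, and the image $c\in\Gamma$ of $\tilde c$ is an $H$-fixed vertex different from all $u_i$.

Let $\gamma_i$ be the geodesic in the tree $\Gamma$ from $c$ to $u_i$. Then $h\gamma_i=\gamma_{h\cdot i}$, so by transitivity all $\gamma_i$ have the same length. Hence no $u_j$ with $j\ne i$ lies on $\gamma_i$, as $\gamma_j$ would then be shorter than $\gamma_i$. So all vertices of $\gamma_i$ other than $u_i$ have trivial $P$-stabilizers above them. If $P_v=1$, the projection maps the edges starting at $v$ bijectively to the edges starting at the image of $v$. Therefore $\gamma_i$ has a unique lift $\tilde\gamma_i$ starting at $\tilde c$. Let $v_i$ be its endpoint. It lies over $u_i$,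 so $v_i=g_iv(A_i)$ with $g_i\in P$, and $P_{v_i}=g_iA_ig_i^{-1}$. For $h\in H$, the path $h\tilde\gamma_i$ is a lift of $\gamma_{h\cdot i}$ starting at $h\tilde c=\tilde c$, so by uniqueness $hv_i=v_{h\cdot i}$, and by (11) $\hat h(P_{v_i})=P_{v_{h\cdot i}}$.

**Step 7: elements permuted by $H$.** Put $y_i=g_ix_ig_i^{-1}\in P_{v_i}$. With $j=h\cdot i$, both $\hat h(y_i)$ and $y_j$ lie in $P_{v_j}$, and both are conjugate in $P$ to $x_j$. Since $P_{v_j}$ embeds in $P^{ab}$, we get $\hat h(y_i)=y_{h\cdot i}$.

**Step 8: the $P_{v_i}$ generate $P$.** The union $\bigcup_i\tilde\gamma_i$ is a subtree of $T$ that maps injectively to $\Gamma$: if $\gamma_i$ and $\gamma_j$ share a vertex, they agree up to that vertex, hence so do their unique lifts. Extend it to a subtree $\tilde\Gamma\subset T$ mapping isomorphically onto the finite tree $\Gamma$, by lifting one edge at a time: as long as the image is not all of $\Gamma$, some edge of $\Gamma$ has exactly one endpoint in it, and we lift that edge at the vertex already chosen.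

Let $P'$ be the subgroup generated by the stabilizers $P_v$ of the vertices $v$ of $\tilde\Gamma$. That $P'=P$ is standard (Serre, *Trees*, I.4–5); here is the argument. First, $P'\tilde\Gamma=T$. As $T$ is connected, it suffices that an edge $e$ starting at a vertex of $P'\tilde\Gamma$ lies in $P'\tilde\Gamma$, and after a translation by $P'$ it starts at a vertex $v$ of $\tilde\Gamma$. The image of $e$ in $\Gamma$ has a lift $e'$ in $\tilde\Gamma$, whose origin lies over the image of $v$ and so is $v$. Now $e=pe'$ with $p\in P$, and comparing origins, $p\in P_v\le P'$. So $e\in P'\tilde\Gamma$. Second, let $p\in P$ and let $v$ be a vertex of $\tilde\Gamma$. Then $pv=p'v'$ with $p'\in P'$ and $v'$ in $\tilde\Gamma$; the vertices $v,v'$ have the same image in $\Gamma$, so $v=v'$ and $p'^{-1}p\in P_v\le P'$. Hence $p\in P'$.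

A vertex of $\tilde\Gamma$ with nontrivial $P$-stabilizer lies over some $u_i$, so it is $v_i$. Therefore $P=\langle P_{v_1},\dots,P_{v_n}\rangle$.

**Step 9: descent to $F_n$.** We remove the $t_i$ again. Let $r:P\to F_n$ be the retraction with $r(t_i)=1$. Then $r\hat h=h\,r$: on $x_i$ both sides give $h(x_i)$, and on $t_i$ both give $1$. Put $z_i=r(y_i)=r(g_i)\,x_i\,r(g_i)^{-1}$. By step 7, $h(z_i)=r(\hat h(y_i))=z_{h\cdot i}$. Since $r(P_{v_i})=r(g_i)\langle x_i\rangle r(g_i)^{-1}=\langle z_i\rangle$ and $r$ is onto, step 8 shows that the $z_i$ generate $F_n$. As $F_n$ is Hopfian, $\beta:x_i\mapsto z_i$ is an automorphism. It lies in $P\Sigma_n$, and $\beta^{-1}h\beta(x_i)=\beta^{-1}(z_{h\cdot i})=x_{h\cdot i}$. This proves Lemma 6. $\square$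

## The outer automorphisms of $S_6$

Let $\varphi$ be an injective endomorphism of $WB_n$, $n\ge3$. The group $H=\varphi(S_n)$ is finite and $\ker\pi=P\Sigma_n$ is torsion-free by Lemma 2, so $\pi$ is injective on $H$. Hence $\psi=\pi\varphi|_{S_n}$ is an automorphism of $S_n$, and $\pi(H)=S_n$ is transitive. By Lemma 6, replacing $\varphi$ by $\mathrm{ad}_{\beta^{-1}}\circ\varphi$, we may assume
$$\varphi(w)=\psi(w)\in S_n\qquad\text{for all }w\in S_n.\tag{12}$$
If $\psi$ is inner, one more inner automorphism gives $\varphi|_{S_n}=\mathrm{id}$. By Hölder's theorem $\psi$ is inner when $n\ne6$. For $n=6$ this theorem does not help, and we have to use the rest of $WB_6$.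

**Lemma 7.** In (12) the automorphism $\psi$ is inner, also for $n=6$.

**Proof.** Let $n=6$ and $G=\psi(S_5)\le S_6$, of order $120$.

**Case 1: $G$ is intransitive.** Then $G$ preserves a subset of size $a\in\{1,2,3\}$ and lies in a copy of $S_a\times S_{6-a}$, of order $120,48,36$ respectively. So $a=1$ and $G$ is a full point stabilizer. All point stabilizers are conjugate in $S_6$, so $\psi(\mathrm{Stab}(i))=\mathrm{Stab}(f(i))$ for all $i$, for a map $f$ that is injective because $\psi$ is; so $f\in S_6$. For $w\in S_6$,
$$\mathrm{Stab}\bigl(\psi(w)f(i)\bigr)=\psi(w)\,\psi(\mathrm{Stab}(i))\,\psi(w)^{-1}=\psi(\mathrm{Stab}(w(i)))=\mathrm{Stab}\bigl(f(w(i))\bigr).$$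
So $\psi(w)f=fw$, that is, $\psi(w)=fwf^{-1}$, and $\psi$ is inner.

**Case 2: $G$ is transitive.** We show that this cannot happen, because $G$ then has trivial centralizer in $WB_6$. Each point stabilizer $G_i$ has order $20$, so it contains an element of order $5$, a 5-cycle whose only fixed point is $i$. Let $\theta\in WB_6$ centralize $G$. Then $\theta(x_i)$ is fixed by $G_i$, so $\theta(x_i)\in\langle x_i\rangle$ by Fact F. As $\theta(x_i)$ is conjugate to some $x_j$, we get $\theta(x_i)=x_i$. This holds for all $i$, so $\theta=1$. But $c_{x_6}$ centralizes $S_5$ and has infinite order, so $\varphi(c_{x_6})$ centralizes $\varphi(S_5)=G$ and has infinite order, a contradiction. $\square$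

## Injective endomorphisms and $Out(WB_n)$

**Proof of Theorem B, step 1: $\varphi|_{S_n}=\mathrm{id}$.** Let $n\ge3$ and let $\varphi$ be an injective endomorphism of $WB_n$. By (12), Hölder's theorem and Lemma 7, after composing $\varphi$ on the left with inner automorphisms we may assume that $\varphi$ fixes $S_n$ pointwise.

**Step 2: there is $k\ne0$ with $\varphi(c_{x_i})=c_{x_i}^k$ for all $i$.** The element $\varphi(c_{x_n})$ centralizes $\varphi(S_{n-1})=S_{n-1}$ and has infinite order. For $n\ge4$, Lemma 4 gives $\varphi(c_{x_n})=c_{x_n}^k$ with $k\ne0$. For $n=3$, Lemma 5 gives $\varphi(c_{x_3})=c_{x_3}^k\tau^\epsilon$ with $\epsilon\in\{0,1\}$, and $k\ne0$ since the order is infinite. To see that $\epsilon=0$, note that all $a_{ij}$ are conjugate in $WB_3$, so every homomorphism $f:WB_3\to\{\pm1\}$ satisfies $f(c_{x_3})=f(a_{31})f(a_{32})=f(a_{31})^2=1$. For $f=\operatorname{sgn}\circ\pi\circ\varphi$ this reads $1=(-1)^\epsilon$, because $\pi(c_{x_3}^k\tau^\epsilon)=\tau^\epsilon$. So $\epsilon=0$. For general $i$ choose $w\in S_n$ with $w(n)=i$; as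 $\varphi(w)=w$,
$$\varphi(c_{x_i})=\varphi(wc_{x_n}w^{-1})=w\,c_{x_n}^k\,w^{-1}=c_{x_i}^k .$$

**Step 3: $\varphi=\varepsilon_k$.** This is Lemma 3(b). So every injective endomorphism has the form (inner)$\,\circ\,\varepsilon_k$ with $k\ne0$. By Lemma 3(a), each $\varepsilon_k$ with $k\ne0$ is injective.

**Step 4: uniqueness, automorphisms, and the monoid.** We have $\deg\circ\,\mathrm{ad}_g\circ\varepsilon_k=k\deg$, and $\deg$ is onto $\mathbb Z$. So $k$ is determined by the endomorphism $\mathrm{ad}_g\circ\varepsilon_k$, and this endomorphism can be surjective only if $k=\pm1$. Conversely $\varepsilon_1=\mathrm{id}$ and $\varepsilon_{-1}$, with $\varepsilon_{-1}^2=\varepsilon_1$, are automorphisms. Finally $\varphi\circ\mathrm{ad}_h=\mathrm{ad}_{\varphi(h)}\circ\varphi$ for every endomorphism $\varphi$, so composition is well defined modulo inner automorphisms, and $\varepsilon_k\varepsilon_l=\varepsilon_{kl}$ shows that the quotient monoid is $(\mathbb Z\setminus\{0\},\times)$. $\square$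

**Proof of Theorem A.** By Theorem B every automorphism of $WB_n$, $n\ge3$, is inner or of the form (inner)$\,\circ\,\varepsilon_{-1}=$ (inner)$\,\circ\,\alpha_n$. The automorphism $\alpha_n$ has order two, and it is not inner: $\deg\circ\alpha_n=-\deg\ne\deg$, whereas inner automorphisms preserve $\deg$. Hence $Out(WB_n)=\{1,[\alpha_n]\}\cong\mathbb Z_2$. So the conjecture is true for every $n\ge3$. $\square$

**Proof of Corollary D.** Let $N$ be the normalizer of $WB_n$ in $Aut(F_n)$. Conjugation gives a homomorphism $N\to Aut(WB_n)$. It is injective, because an element of its kernel centralizes $Inn(F_n)\le WB_n$ and so is trivial. The automorphism $\iota$ normalizes $WB_n$, and $\iota\notin WB_n$, since $x_1^{-1}$ is not conjugate to any $x_j$. So $\langle WB_n,\iota\rangle=WB_n\rtimes\langle\iota\rangle\le N$. By Theorem A this subgroup already maps onto $Aut(WB_n)$, because $\iota$ induces $\alpha_n$. Since $N\to Aut(WB_n)$ is injective, $N=WB_n\rtimes\langle\iota\rangle\cong Aut(WB_n)$. In particular every automorphism of $WB_n$ is conjugation by an element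 of $\langle WB_n,\iota\rangle$. Both $WB_n$ and $\iota$ normalize $Inn(F_n)$ and $P\Sigma_n$, so these two subgroups are characteristic in $WB_n$. $\square$
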